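# Carathéodory against Kobayashi–Buseman at the center of the symmetrized polydisc

## 1. A strict inequality in the direction $e_{n-1}$

Let $\mathbb D\subset\mathbb C$ be the open unit disc, let $\sigma_k(\lambda)=\sum_{j_1<\dots<j_k}\lambda_{j_1}\cdots\lambda_{j_k}$ be the elementary symmetric polynomials on $\mathbb C^n$, put $\sigma=(\sigma_1,\dots,\sigma_n)$, and let $\mathbb G_n=\sigma(\mathbb D^n)$ be the symmetrized polydisc. We write $e_1,\dots,e_n$ for the standard basis of $\mathbb C^n$. The symbols $\gamma$, $\hat\kappa$, $c$, $k$ denote the Carathéodory–Reiffen pseudometric, the Kobayashi–Buseman pseudometric, the Carathéodory pseudodistance and the Kobayashi pseudodistance; all are defined in Section 2.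

**Theorem 1.** For every $n\ge 4$,
$$\gamma_{\mathbb G_n}(0;e_{n-1})<\hat\kappa_{\mathbb G_n}(0;e_{n-1}).$$
Consequently $\hat\kappa_{\mathbb G_n}(0;\cdot)\ne\gamma_{\mathbb G_n}(0;\cdot)$ and $k_{\mathbb G_n}(0,\cdot)\neq c_{\mathbb G_n}(0,\cdot)$ for every $n\ge4$.

**Theorem 2.** (a) Also for $n=3$: $\gamma_{\mathbb G_3}(0;e_2)<\hat\kappa_{\mathbb G_3}(0;e_2)$.
(b) For every $n\ge3$ there are neighborhoods $U$ of $0$ and $V$ of $e_{n-1}$ such that $\gamma_{\mathbb G_n}(z;Y)<\hat\kappa_{\mathbb G_n}(z;Y)$ for all $z\in U$, $Y\in V$.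

The question whether $\hat\kappa_{\mathbb G_n}(0;\cdot)\ne\gamma_{\mathbb G_n}(0;\cdot)$ for every $n\ge4$ is posed in N. Nikolov, P. Pflug, P. J. Thomas and W. Zwonek, "Estimates of the Carathéodory metric on the symmetrized polydisc", arXiv:math/0608496 (2006). In plain words: there are two ways to measure a tangent vector at the origin of $\mathbb G_n$. One uses holomorphic functions $\mathbb G_n\to\mathbb D$. The other uses holomorphic discs $\mathbb D\to\mathbb G_n$, with the resulting unit ball made convex. The first measurement is never larger than the second. For $n=2$ one has $k_{\mathbb G_2}=c_{\mathbb G_2}$; for $n=3$ it is known that the two measurements differ. The theorems say that they differ for every $n\ge 4$, that one explicit direction already shows it, and that the gap persists near $(0,e_{n-1})$.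

## 2. The domain $\mathbb G_n$ and its invariant metrics

A point $z\in\mathbb C^n$ is the same thing as the monic polynomial $t^n-z_1t^{n-1}+z_2t^{n-2}-\dots+(-1)^nz_n$, and $z\in\mathbb G_n$ exactly when all its roots lie in $\mathbb D$. For instance, $(0,\dots,0,\zeta,0)\in\mathbb G_n$ for every $\zeta\in\mathbb D$ (when $n\ge2$): the polynomial is $t\,(t^{n-1}+(-1)^{n-1}\zeta)$, whose roots have modulus $0$ or $|\zeta|^{1/(n-1)}<1$. A holomorphic disc $\varphi:\mathbb D\to\mathbb G_n$ is a polynomial in $t$ with coefficients holomorphic in $\zeta\in\mathbb D$ and all roots in $\mathbb D$. The roots themselves may branch, and this branching is the subject of the whole talk.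

Since $\sigma_k(e^{i\theta}\lambda)=e^{ik\theta}\sigma_k(\lambda)$, the maps $z\mapsto(e^{i\theta}z_1,e^{2i\theta}z_2,\dots,e^{ni\theta}z_n)$ preserve $\mathbb G_n$. We give $z_i$ the weight $i$. Then a polynomial $P(z)$ is weighted homogeneous of weight $m$ exactly when $P\circ\sigma$ is homogeneous of degree $m$. Example: $z_1^2-2z_2$ has weight $2$, and $\sigma_1^2-2\sigma_2=\sum_j\lambda_j^2$.

**Definition (metrics).** For a domain $D\subset\mathbb C^n$, $z\in D$, $X\in\mathbb C^n$, let
$$\kappa_D(z;X)=\inf\{\alpha\ge0:\exists\,\varphi\in\mathcal O(\mathbb D,D),\ \varphi(0)=z,\ \alpha\varphi'(0)=X\}$$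
be the Kobayashi–Royden pseudometric, let $\hat\kappa_D(z;\cdot)$, the Kobayashi–Buseman pseudometric, be the largest pseudonorm not exceeding $\kappa_D(z;\cdot)$, and let
$$\gamma_D(z;X)=\sup\{|f'(z)X|:f\in\mathcal O(D,\mathbb D),\ f(z)=0\}$$
be the Carathéodory–Reiffen pseudometric.

The function $\kappa_D(z;\cdot)$ satisfies $\kappa_D(z;\mu X)=|\mu|\kappa_D(z;X)$ but need not satisfy the triangle inequality, and $\hat\kappa_D$ repairs this. Here is an example where the repair changes something. Let $D=\{|z_1|<1,\ |z_2|<1,\ |z_1z_2|<\tfrac14\}\subset\mathbb C^2$. If $\varphi\in\mathcal O(\mathbb D,D)$, $\varphi(0)=0$ and $X=\varphi'(0)$, the Schwarz lemma gives $|X_1|,|X_2|\le1$. Moreover $\varphi_1\varphi_2$ has a double zero at $0$ and is bounded by $\frac14$, so $|X_1X_2|\le\frac14$. Conversely, linear discs show that every $X$ with these three (weak) inequalities has $\kappa_D(0;X)\le1$. Hence $\kappa_D(0;(1,1))=2$. But $(1,\frac14)$ and $(\frac14,1)$ have $\kappa_D(0;\cdot)\le1$, so their midpoint $(\frac58,\frac58)$ has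 $\hat\kappa_D(0;\cdot)\le1$, and $\hat\kappa_D(0;(1,1))\le\frac85<2$.

By the Schwarz lemma applied to $f\circ\varphi$, $\gamma_D\le\kappa_D$. Since $\gamma_D(z;\cdot)$ is a pseudonorm, $\gamma_D\le\hat\kappa_D\le\kappa_D$.

**Definition (distances).** The Lempert function is $\tilde k_D(z,w)=\inf\{\tanh^{-1}|\alpha|:\exists\,\varphi\in\mathcal O(\mathbb D,D),\ \varphi(0)=z,\ \varphi(\alpha)=w\}$, the Kobayashi pseudodistance $k_D$ is the largest pseudodistance not exceeding $\tilde k_D$, and the Carathéodory pseudodistance is $c_D(z,w)=\sup\{\tanh^{-1}|f(w)|:f\in\mathcal O(D,\mathbb D),\ f(z)=0\}$.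

One always has $c_D\le k_D\le\tilde k_D$.

**Definition (taut).** $D$ is taut if every sequence in $\mathcal O(\mathbb D,D)$ has a subsequence that either converges locally uniformly to an element of $\mathcal O(\mathbb D,D)$ or is compactly divergent (for compact $K\subset\mathbb D$, $L\subset D$ it eventually maps $K$ off $L$).

The plane $\mathbb C$ is not taut: the maps $\zeta\mapsto\nu\zeta$ fix $0$, so no subsequence is compactly divergent, and none converges. On a taut domain, maps with $\varphi(0)=z$ fixed (or $\varphi_\nu(0)$ converging in $D$) cannot be compactly divergent, so a subsequence converges to a map into $D$.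

We use two facts about $\mathbb G_n$ from the general theory. It is a bounded taut domain. And, since it is taut, $\hat\kappa_{\mathbb G_n}$ is the infinitesimal form of $k_{\mathbb G_n}$ and $\gamma_{\mathbb G_n}$ that of $c_{\mathbb G_n}$, so that
$$\hat\kappa_{\mathbb G_n}(0;\cdot)\ne\gamma_{\mathbb G_n}(0;\cdot)\ \Longrightarrow\ k_{\mathbb G_n}(0,\cdot)\ne c_{\mathbb G_n}(0,\cdot).\tag{1}$$
The second fact is used only through (1). It gives the statement on distances in Theorem 1 once the strict inequality is proved.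

Finally, for $m\ge1$ let $\pi_m$ be the polynomial with $\pi_m(\sigma(\lambda))=\sum_j\lambda_j^m$. By Newton's identities, for $1\le m\le n$,
$$\pi_m(z)=(-1)^{m-1}m\,z_m+(\text{monomials of ordinary degree}\ge2\text{ in }z_1,\dots,z_{m-1}).\tag{2}$$

## 3. Directions $e_k$ computed by hand

For any $1\le k\le n$ the function $\pi_k/n$ maps $\mathbb G_n$ into $\mathbb D$ and vanishes at $0$. By (2) its derivative in the direction $e_k$ is $\pm k/n$. Hence $\gamma_{\mathbb G_n}(0;e_k)\ge k/n$.

Suppose $k$ divides $n$. The polynomial $(t^k-\zeta)^{n/k}$ has its roots in $\mathbb D$ for $\zeta\in\mathbb D$, so it defines a disc $\varphi$ in $\mathbb G_n$ with $\varphi(0)=0$. Its coefficient at $t^{n-k}$ is $-\frac nk\zeta$, and all later coefficients are $O(\zeta^2)$. So $\varphi'(0)=\pm\frac nk e_k$ and $\kappa_{\mathbb G_n}(0;e_k)\le k/n$. Thus all three metrics equal $k/n$ in the direction $e_k$ if $k\mid n$; such directions cannot prove Theorem 1.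

The direction $e_{n-1}$ with $n\ge3$ is different, because $n-1\nmid n$. The disc $(0,\dots,0,\zeta,0)$ of Section 2 gives only $\kappa_{\mathbb G_n}(0;e_{n-1})\le1$, so by hand we have
$$\tfrac{n-1}n\le\gamma_{\mathbb G_n}(0;e_{n-1})\le\hat\kappa_{\mathbb G_n}(0;e_{n-1})\le\kappa_{\mathbb G_n}(0;e_{n-1})\le1 .$$
We must find a gap inside this window. From now on $n\ge3$; the restriction $n\ge4$ enters only in Section 12.

## 4. Two constants: $c$ from functions, $\tilde c$ from discs

**Step 1: express $\hat\kappa$ by one number.** Let $I=\{\varphi'(0):\varphi\in\mathcal O(\mathbb D,\mathbb G_n),\ \varphi(0)=0\}$. It is compact, because $\mathbb G_n$ is bounded and taut. Put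
$$\tilde c=\max\{|X_{n-1}|:X\in I\}.$$
The disc $(0,\dots,0,\zeta,0)$ shows $\tilde c\ge1$. If $X=\alpha\varphi'(0)$ with $\varphi(0)=0$, then $|X_{n-1}|\le\alpha\tilde c$. So the pseudonorm $X\mapsto|X_{n-1}|/\tilde c$ does not exceed $\kappa_{\mathbb G_n}(0;X)$, hence does not exceed $\hat\kappa_{\mathbb G_n}(0;X)$. In particular
$$\hat\kappa_{\mathbb G_n}(0;e_{n-1})\ge1/\tilde c.\tag{3}$$

In fact equality holds, which shows that nothing is lost here (we shall not need it). If $X\in I$, then for each $n$-th root of unity $\eta$ the vector $(\eta X_1,\eta^2X_2,\dots,\eta^nX_n)$ is in $I$, and so is $\eta^{-(n-1)}$ times it. The average over all $\eta$ of the latter vectors has $k$-th entry $X_k$ times the mean of $\eta^{k-(n-1)}$. This mean is $1$ for $k=n-1$ and $0$ for the other $k\le n$. So $\hat\kappa_{\mathbb G_n}(0;X_{n-1}e_{n-1})\le1$, and taking $|X_{n-1}|=\tilde c$ gives $\hat\kappa_{\mathbb G_n}(0;e_{n-1})\le1/\tilde c$.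

**Step 2: replace the extremal function by a homogeneous polynomial.** Put $c:=1/\gamma_{\mathbb G_n}(0;e_{n-1})$; by Section 3 this is a number in $[1,\frac n{n-1}]$. By Montel's theorem there is an extremal $f\in\mathcal O(\mathbb G_n,\mathbb D)$ with $f(0)=0$ and, after a rotation, $f'(0)e_{n-1}=1/c$. (A locally uniform limit of competitors takes values in $\overline{\mathbb D}$ and vanishes at $0$, hence maps into $\mathbb D$ by the maximum principle.) Consider
$$\frac1{2\pi}\int_0^{2\pi}e^{-i(n-1)\theta}f(e^{i\theta}z_1,e^{2i\theta}z_2,\dots,e^{ni\theta}z_n)\,d\theta .$$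
It is bounded by $1$ on $\mathbb G_n$. Its derivative at $0$ in the direction $e_{n-1}$ is again $1/c$, because the factors $e^{-i(n-1)\theta}$ and $e^{i(n-1)\theta}$ cancel. Its composition with $\sigma$ is the homogeneous part of degree $n-1$ of the symmetric function $f\circ\sigma$ on $\mathbb D^n$, that is, a symmetric homogeneous polynomial of degree $n-1$. By the fundamental theorem on symmetric polynomials the averaged function is a polynomial $P$, weighted homogeneous of weight $n-1$. The variable $z_n$ is too heavy to occur and $z_{n-1}$ can occur only alone. So we may take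
$$P(z)=\tfrac1c\,z_{n-1}+Q(z_1,\dots,z_{n-2}),\qquad F:=P\circ\sigma,\qquad|F|\le1\ \text{ on }\overline{\mathbb D}^n.\tag{4}$$
Every monomial of $Q$ has weight $n-1$ in variables of weight at most $n-2$, hence ordinary degree at least $2$. The polynomial $F$ is symmetric and homogeneous of degree $n-1$.

**Step 3: compare the two constants.** Let $X=\varphi'(0)\in I$. Since $Q$ has no linear terms, $(P\circ\varphi)'(0)=X_{n-1}/c$, and the Schwarz lemma gives $|X_{n-1}|\le c$. Hence $\tilde c\le c$. By (3), if $\tilde c<c$, then $\hat\kappa_{\mathbb G_n}(0;e_{n-1})\ge1/\tilde c>1/c=\gamma_{\mathbb G_n}(0;e_{n-1})$. So our goal is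
$$\tilde c<c .\tag{5}$$

**Example ($n=3$).** Here $P=z_2/c+\beta z_1^2$ with some $\beta\in\mathbb C$. At $\lambda=(1,1,1)$, (4) says $|3/c+9\beta|\le1$. At $\lambda=(1,-1,\tau)$, $|\tau|=1$, we have $\sigma_1=\tau$, $\sigma_2=-1$, so $|-1/c+\beta\tau^2|\le1$; a suitable $\tau$ gives $1/c+|\beta|\le1$. Together, $3/c\le1+9|\beta|\le10-9/c$, that is,
$$c\ge\tfrac65\qquad(n=3).\tag{6}$$

## 5. Where the extremal polynomial has modulus one

Write $\mathbb T=\partial\mathbb D$, $\hat{\mathbb C}=\mathbb C\cup\{\infty\}$, $\partial_j=\partial/\partial\lambda_j$.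

**Lemma 3.** If $\lambda\in\overline{\mathbb D}^n$ and $|F(\lambda)|=1$, then each $\lambda_j\partial_jF(\lambda)/F(\lambda)$ is real and $\ge0$. Moreover $\partial_jF(\lambda)=0$ if $|\lambda_j|<1$.

*Proof.* Let $h(v)=F(\lambda_1,\dots,v,\dots,\lambda_n)/F(\lambda)$ with $v$ in place $j$. Then $|h|\le1$ on $\overline{\mathbb D}$, $h(\lambda_j)=1$, and $\lambda_jh'(\lambda_j)=\lambda_j\partial_jF(\lambda)/F(\lambda)$. If $|\lambda_j|<1$, the maximum principle makes $h$ constant, so $\partial_jF(\lambda)=0$. If $|\lambda_j|=1$, the function $|h(re^{i\theta}\lambda_j)|^2$, $r\le1$, is maximal at $r=1$, $\theta=0$. Its $\theta$-derivative there is $2\operatorname{Re}(i\lambda_jh'(\lambda_j))=-2\operatorname{Im}(\lambda_jh'(\lambda_j))$ and must vanish. Its left $r$-derivative is $2\operatorname{Re}(\lambda_jh'(\lambda_j))$ and must be $\ge0$. $\square$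

We also use constantly that $F$ is symmetric: a permutation of the entries of $\lambda$ permutes the numbers $\partial_jF(\lambda)$ in the same way. In particular, $\lambda_i=\lambda_j$ implies $\partial_iF(\lambda)=\partial_jF(\lambda)$.

**Lemma 4.** $c>1$.

*Proof.* Let $\omega=e^{2\pi i/(n-1)}$ and $\lambda(\tau)=(1,\omega,\dots,\omega^{n-2},\tau)$. The entries of $\lambda(0)$ are the roots of $t^n-t$, so $\sigma_1=\dots=\sigma_{n-2}=0$ and $\sigma_{n-1}=\varepsilon:=(-1)^n$ there. Hence $F(\lambda(0))=\varepsilon/c$ and again $c\ge1$. Suppose $c=1$. The polynomial $\tau\mapsto F(\lambda(\tau))$ is bounded by $1$ on $\overline{\mathbb D}$ and has modulus $1$ at $\tau=0$, so it is the constant $\varepsilon$. Therefore $\partial_nF(\lambda(\tau))=0$ for all $|\tau|\le1$.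

For $j\le n-1$ the polynomial $a_j(\tau)=\lambda_j\partial_jF(\lambda(\tau))/\varepsilon$ is real on $\overline{\mathbb D}$ by Lemma 3, hence constant. Multiplying $\lambda(0)$ by $\omega$ permutes its first $n-1$ entries cyclically. On the other hand $\lambda_j\partial_jF$ is homogeneous of degree $n-1$, so it does not change when $\lambda$ is replaced by $\omega\lambda$. With the symmetry of $F$ this gives $a_1(0)=\dots=a_{n-1}(0)$. By Euler's formula $\sum_{j=1}^n\lambda_j\partial_jF=(n-1)F$, and the $n$-th term vanishes, so the $n-1$ equal numbers $a_j(0)$ add up to $n-1$. Thus $a_1\equiv1$. But at $\tau=1$ we have $\lambda_1=\lambda_n=1$, so $\partial_1F(\lambda(1))=\partial_nF(\lambda(1))=0$ and $a_1(1)=0$, a contradiction. $\square$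

## 6. Discs with $X_n=0$, and why they do not suffice

Lemma 4 suggests a direct plan: show that the obvious disc $(0,\dots,0,\zeta,0)$ is the best one, i.e. $\tilde c=1$; then $\tilde c<c$. Half of the plan works.

**Lemma 5.** Let $\varphi\in\mathcal O(\mathbb D,\mathbb G_n)$, $\varphi(0)=0$, $X=\varphi'(0)$. If $X_n=0$, then $|X_{n-1}|\le1$.

*Proof.* Let $g_i(s)=s^{-i}\varphi_i(s^{n-1})$, $1\le i\le n$. For $i\le n-1$ the order of $g_i$ at $0$ is at least $n-1-i\ge0$. For $i=n$, as $\varphi_n$ vanishes to order $2$, it is at least $2(n-1)-n=n-2>0$. So $g$ is holomorphic in $\mathbb D$ and $g(0)=(0,\dots,0,X_{n-1},0)$. If $s\ne0$ and $\varphi(s^{n-1})=\sigma(\lambda)$ with $\lambda\in\mathbb D^n$, then $g(s)=\sigma(\lambda/s)$, hence $|\pi_m(g(s))|\le n|s|^{-m}$. The maximum principle on $|s|\le r$ and $r\to1$ give $|\pi_m(g(0))|\le n$ for every $m\ge1$. Now $g(0)=\sigma(\mu)$ where one $\mu_j$ is $0$ and the other $n-1$ satisfy $\mu_j^{n-1}=(-1)^nX_{n-1}$. Taking $m=k(n-1)$ we get $(n-1)|X_{n-1}|^k\le n$ for all $k\ge1$,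 so $|X_{n-1}|\le1$. $\square$

If $e_{n-1}=\alpha\varphi'(0)$, then $X_n=0$ and $X_{n-1}=1/\alpha$, so Lemma 5 gives $\alpha\ge1$. Therefore $\kappa_{\mathbb G_n}(0;e_{n-1})=1>1/c=\gamma_{\mathbb G_n}(0;e_{n-1})$: the non-convexified metric is already separated from $\gamma$.

But $\hat\kappa$ is a convexification, and Step 1 of Section 4 shows that for $\hat\kappa(0;e_{n-1})$ every disc counts, including those with $X_n\neq0$. For these the proof of Lemma 5 stops at its first line: $g_n(s)=s^{-n}\varphi_n(s^{n-1})$ has a pole with principal part $X_n/s$. And the plan itself is wrong for $n=3$.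

**Example (a disc with $|X_2|>1$ for $n=3$).** Let $a=1/\sqrt3$, $t(s)=s\frac{s+a}{1+as}=a_1s+a_2s^2+\cdots$, so that $a_1=a$ and $a_2=1-a^2=\frac23$. With $\omega_3=e^{2\pi i/3}$, the function $\sigma(t(s),t(\omega_3s),t(\omega_3^2s))$ is holomorphic in $s\in\mathbb D$ and invariant under $s\mapsto\omega_3s$. So it is $\varphi(s^3)$ with $\varphi\in\mathcal O(\mathbb D,\mathbb G_3)$, $\varphi(0)=0$. Summing over the three branches keeps only powers $s^m$ with $3\mid m$: $\sum_lt(\omega_3^ls)=O(\zeta)$ and $\sum_lt(\omega_3^ls)^2=3\cdot2a_1a_2\zeta+O(\zeta^2)$, where $\zeta=s^3$. As $\sigma_2=\frac12(\sigma_1^2-\pi_2)$, we get $X_2=-3a_1a_2$, so $|X_2|=2/\sqrt3>1$; also $X_3=a_1^3\neq0$. Thus $\hat\kappa_{\mathbb G_3}(0;e_2)\le\frac{\sqrt3}2<1=\kappa_{\mathbb G_3}(0;e_2)$.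

So we need an argument for discs that branch fully over $\zeta=0$. Instead of bounding $\tilde c$ directly, **we assume $\tilde c=c$ from here to the end of Section 12 and look for a contradiction.** Then there is $\varphi\in\mathcal O(\mathbb D,\mathbb G_n)$ with $\varphi(0)=0$, $X=\varphi'(0)$ and $|X_{n-1}|=c$. The function $P\circ\varphi$ maps $\mathbb D$ to $\mathbb D$, fixes $0$ and has derivative of modulus $1$ there. By the Schwarz lemma it is a rotation, and after rotating $\zeta$,
$$P(\varphi(\zeta))=\zeta,\qquad\zeta\in\mathbb D.\tag{7}$$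
Since $|X_{n-1}|=c>1$ by Lemma 4, Lemma 5 gives
$$X_n\neq0.\tag{8}$$

Here is what (7) offers. Let $\lambda_1,\dots,\lambda_n$ be the roots belonging to $\varphi(\zeta)$. Then $F(\lambda)=\zeta$, and as $|\zeta|\to1$ we reach points where $|F|=1$. By Lemma 3 the $n$ logarithmic derivatives $x_j=\lambda_j\partial_jF(\lambda)/\zeta$ become real and nonnegative at the boundary. A single-valued holomorphic function on $\mathbb D$ with real boundary values is constant. The $x_j$ form an $n$-valued function with a pole at the branch point $\zeta=0$, and we shall see that the same reasoning leaves so little freedom that $x$ becomes a coordinate identifying the Riemann surface of the roots with the sphere minus some real intervals.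

## 7. The branch point $\zeta=0$

**Step 1: parametrize the roots.** Let $p(t,\zeta)=t^n-\varphi_1(\zeta)t^{n-1}+\dots+(-1)^n\varphi_n(\zeta)$; its roots $\lambda_1,\dots,\lambda_n\in\mathbb D$ satisfy $\sigma(\lambda)=\varphi(\zeta)$. Put $\zeta=s^n$, $t=s\mu$ and divide by $s^n$. The equation becomes
$$\mu^n+\sum_{i=1}^n(-1)^is^{-i}\varphi_i(s^n)\mu^{n-i}=0 ,$$
with coefficients holomorphic in $s$, and at $s=0$ it reads $\mu^n+(-1)^nX_n=0$. By (8) this has $n$ distinct nonzero roots. Choose one, $a_1$. The implicit function theorem continues it to a holomorphic germ $\mu(s)$ with $\mu(0)=a_1$, and we set $t(s)=s\mu(s)=a_1s+a_2s^2+\cdots$. Let $\omega_n=e^{2\pi i/n}$. Each $t(\omega_n^ls)$ is a root of $p(\cdot,s^n)$, since $(\omega_n^ls)^n=s^n$, and $t(\omega_n^ls)/s\to\omega_n^la_1$. So for small $s\ne0$ the $n$ distinct numbers $t(\omega_n^ls)$, $0\le l<n$, are all the roots.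

**Step 2: compute $c$ from $a_1,a_2$.** We have $t(s)^{n-1}=a_1^{n-1}s^{n-1}+(n-1)a_1^{n-2}a_2s^n+\cdots$, and summing over $s\mapsto\omega_n^ls$ multiplies the powers $s^m$, $n\mid m$, by $n$ and kills the others. So
$$\sum_j\lambda_j^{n-1}=n(n-1)a_1^{n-2}a_2\,\zeta+O(\zeta^2).$$
By (2) the left side is $(-1)^n(n-1)\varphi_{n-1}(\zeta)$ plus products of at least two $\varphi_i$, that is, $(-1)^n(n-1)X_{n-1}\zeta+O(\zeta^2)$. Hence
$$c=|X_{n-1}|=n|a_1|^{n-2}|a_2|.\tag{9}$$

**Step 3: find the pole of the logarithmic derivatives.** For $\zeta\in\mathbb D\setminus\{0\}$ put $x_j=\lambda_j\partial_jF(\lambda)/\zeta$. With $\lambda=(t(s),t(\omega_ns),\dots,t(\omega_n^{n-1}s))$ let $x_0(s)=t(s)\,\partial_1F(\lambda)/s^n$ be the value belonging to the root $t(s)$. Replacing $s$ by $\omega_n^ls$ permutes $\lambda$ cyclically, so by symmetry of $F$ the value belonging to $t(\omega_n^ls)$ is $x_0(\omega_n^ls)$. Write $\lambda=s\mu$ with $\mu=\mu(s)\in\mathbb C^n$ now denoting the whole vector $\lambda/s$. By homogeneity $\lambda_1\partial_1F(\lambda)=s^{n-1}\mu_1\partial_1F(\mu)$,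 so $s\,x_0(s)=\mu_1\partial_1F(\mu)$, which is holomorphic near $s=0$. At $s=0$ we have $\mu=a_1(1,\omega_n,\omega_n^2,\dots)$ and $\sigma(\mu)=(0,\dots,0,X_n)$. At this point all $\partial P/\partial z_i$ vanish except $\partial P/\partial z_{n-1}=1/c$, because $Q$ involves only $z_1,\dots,z_{n-2}$ and has no linear terms. Further,
$$\partial_1\sigma_{n-1}(\mu)=\sigma_{n-2}(\mu_2,\dots,\mu_n)=\sum_{i=0}^{n-2}(-\mu_1)^i\sigma_{n-2-i}(\mu)=(-a_1)^{n-2},$$
since $\sigma_1(\mu)=\dots=\sigma_{n-2}(\mu)=0$. So
$$\lim_{s\to0}s\,x_0(s)=C:=(-1)^n\,\frac{a_1^{n-1}}c\ne0.\tag{10}$$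

## 8. The logarithmic derivatives are the roots of $q(x)=J(\zeta)$

**Step 1: determine the polynomial with roots $x_j$.** The coefficients of $\prod_j(x-\lambda_j\partial_jF(\lambda))$ are symmetric polynomials in $\lambda$, hence polynomials in $\sigma(\lambda)=\varphi(\zeta)$. So
$$q_\zeta(x):=\prod_j(x-x_j)=\sum_{i=0}^n(-1)^iA_i(\zeta)x^{n-i},\qquad A_0=1,$$
with $A_i$ holomorphic in $\mathbb D\setminus\{0\}$. By (10) each $x_j$ is $O(|\zeta|^{-1/n})$ near $0$, so $A_i=O(|\zeta|^{-i/n})$. Hence $A_i$ is holomorphic at $0$ for $i<n$. Moreover $\zeta A_n=\prod_l s\,x_0(\omega_n^ls)\to\prod_l\omega_n^{-l}C=:B\ne0$, so $A_n$ has a simple pole with residue $B$.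

Now look at the boundary. Let $\mathbb D\ni\zeta_\nu\to\zeta_*\in\mathbb T$ with roots $\lambda^\nu\in\mathbb D^n$, and pass to a subsequence with $\lambda^\nu\to\lambda^*\in\overline{\mathbb D}^n$. By (7), $F(\lambda^\nu)=\zeta_\nu$, so $F(\lambda^*)=\zeta_*$ has modulus $1$. By Lemma 3,
$$x_j^\nu\to\lambda_j^*\partial_jF(\lambda^*)/F(\lambda^*)\ge0.\tag{11}$$
Since every boundary sequence has such a subsequence, $\operatorname{Im}A_i(\zeta)\to0$ as $|\zeta|\to1$. For $0<i<n$ the harmonic function $\operatorname{Im}A_i$ vanishes by the maximum principle, so $A_i$ is a real constant. For $i=n$, the function $B/\zeta+\bar B\zeta$ is real on $\mathbb T$. So $A_n-B/\zeta-\bar B\zeta$, which is holomorphic in $\mathbb D$, also has imaginary part tending to $0$ at $\mathbb T$ and is a real constant. Consequently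
$$q_\zeta(x)=q(x)-J(\zeta),\qquad J(\zeta)=(-1)^{n+1}\bigl(B/\zeta+\bar B\zeta\bigr),\tag{12}$$
where $q$ is a fixed monic real polynomial of degree $n$. Put $b=|B|>0$. With $u=\bar B\zeta/b$ we have $B/\zeta+\bar B\zeta=b(u+1/u)$, the Joukowski map. So $J$ maps $\mathbb D$ conformally onto $\hat{\mathbb C}\setminus[-2b,2b]$, with $J(0)=\infty$ and $J(\mathbb T)=[-2b,2b]$.

**Step 2: locate the set $E=q^{-1}([-2b,2b])$.** Let $y\in[-2b,2b]$, $y=J(\zeta_*)$ with $\zeta_*\in\mathbb T$, and $\mathbb D\ni\zeta_\nu\to\zeta_*$. By continuity of roots, the roots of $q=y$ are the limits of the roots $x_j^\nu$ of $q=J(\zeta_\nu)$. By (11) they are real and $\ge0$. So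
$$E:=q^{-1}([-2b,2b])\subset[0,\infty).$$

**Step 3: show that $E$ consists of finitely many nondegenerate intervals.** As $E\subset\mathbb R$ and $q$ is real, $E=\{x\in\mathbb R:q(x)^2\le4b^2\}$. This set is compact and nonempty, and it is a finite union of points and closed intervals, because $q^2-4b^2$ has finitely many real zeros and constant sign between consecutive ones. There is no isolated point: given $x_*\in E$, choose $y_\nu\in[-2b,2b]$ with $y_\nu\to q(x_*)$, $y_\nu\ne q(x_*)$. As $q$ is an open map, there are $x_\nu\to x_*$ in $\mathbb C$ with $q(x_\nu)=y_\nu$. Then $x_\nu\in E$ and $x_\nu\ne x_*$. Hence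
$$E=E_1\cup\dots\cup E_d,\qquad E_i=[\alpha_i,\beta_i],\quad \alpha_i<\beta_i,$$
disjoint and ordered from left to right.

**Step 4: introduce the surface.** Let $S=\hat{\mathbb C}\setminus E$, which is connected, and $Z=J^{-1}\circ q:S\to\mathbb D$. Since $S=q^{-1}(\hat{\mathbb C}\setminus[-2b,2b])$, the map $Z$ is proper of degree $n$. Its only zero is $\infty$, of order $n$. For $\zeta\ne0$ the fiber $Z^{-1}(\zeta)$ is the set of roots of $q_\zeta$, i.e. $\{x_1,\dots,x_n\}$.

## 9. The root as a holomorphic function $T$ on $S$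

**Step 1: define $T$.** Let $x\in S\setminus\{\infty\}$ be not a critical point of $q$, and let $\zeta=Z(x)\ne0$. Then $x$ is a simple root of $q_\zeta=q-J(\zeta)$, so $x=x_j$ for exactly one $j$. Put $T(x)=\lambda_j$. This does not depend on the numbering of the roots, because renumbering permutes the pairs $(\lambda_j,x_j)$. To see holomorphy, evaluate
$$T(x)=\frac1{q'(x)}\sum_k\lambda_k\prod_{i\ne k}(x-x_i):$$
at $x=x_j$ only the term $k=j$ survives, and $\prod_{i\neq j}(x_j-x_i)=q_\zeta'(x_j)=q'(x_j)$. The sum is a polynomial in $x$ whose coefficients are symmetric polynomials in $\lambda$ divided by powers of $\zeta$, hence holomorphic functions of $\zeta=Z(x)\neq0$. So $T$ is holomorphic off finitely many points and $|T|<1$ there. By Riemann's theorem it extends holomorphically to $S$, with $|T|\le1$.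

**Step 2: expand $Z$ and $T$ at $\infty$.** For small $s\ne0$ the point $x_0(s)$ is a root of $q_{s^n}$ and, being large, it is not critical for $q$. Thus $Z(x_0(s))=s^n$ and $T(x_0(s))=t(s)$. By (10), $x_0$ has a simple pole at $s=0$, so $s\mapsto x_0(s)$ is a biholomorphism from a neighborhood of $0$ onto a neighborhood of $\infty$ in $S$. So $s$ is a local coordinate at $\infty$, in which
$$Z=s^n,\qquad T=a_1s+a_2s^2+\cdots.\tag{13}$$
In particular $T(\infty)=0$, $T$ is not constant, and therefore $|T|<1$ on $S$.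

**Step 3: bound the number of zeros of $T$.** Let $C_0=\max_{\overline{\mathbb D}^n}|\partial_1F|$, which by symmetry is also $\max|\partial_jF|$. The definition of $x_j$ reads $x=T(x)\,\partial_jF(\lambda)/Z(x)$, so, by continuity also at the critical points,
$$|T(x)|\ge|x|\,|Z(x)|/C_0,\qquad x\in S\setminus\{\infty\}.\tag{14}$$
At $\infty$ the zero of $T$ is simple, since $a_1\ne0$. A finite zero must be at $x=0$, because $Z\neq0$ there. It is simple, because (14) bounds $|T|$ below by a constant times $|x|$ near $0$. So the number $N$ of zeros of $T$ in $S$ satisfies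
$$N\le2,\quad\text{and }N=2\text{ only if }0\in S\text{ and }T(0)=0.\tag{15}$$

## 10. $Z$ and $T$ on the border of $S$

**Step 1: add a border and extend $Z$.** Near $E_i$ use the coordinate $w$, $\rho<|w|<1$, given by
$$x=\frac{\alpha_i+\beta_i}2+\frac{\beta_i-\alpha_i}4\Bigl(w+\frac1w\Bigr),\tag{16}$$
which maps $\mathbb D$ biholomorphically onto $\hat{\mathbb C}\setminus E_i$. For $\rho$ close to $1$ the collars for different $i$ are disjoint and lie in $S$. Add the circle $C_i=\{|w|=1\}$. This gives a compact bordered Riemann surface $\bar S=S\cup C_1\cup\dots\cup C_d$, and $x$ extends continuously with $x(C_i)=E_i$ (an interior point of $E_i$ comes from two points of $C_i$, an endpoint from one). Since $Z$ is proper, $|Z|\to1$ at the border, so $Z$ extends holomorphically across it by reflection, $Z(1/\bar w)=1/\overline{Z(w)}$.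

**Step 2: extend $T$ at border points with $x\ne0$.** Let $S\ni x^\nu\to P$ with $P$ in the border, $x(P)=x_*\ne0$. We claim $|T(x^\nu)|\to1$. As $T$ is continuous, we may move the $x^\nu$ slightly so that they are finite and not critical for $q$. Let $\zeta_\nu=Z(x^\nu)$, and number the roots so that $T(x^\nu)=\lambda_j^\nu$ with a fixed $j$. On a subsequence $\lambda^\nu\to\lambda^*$. Then $|F(\lambda^*)|=\lim|\zeta_\nu|=1$ and $x_*=\lambda_j^*\partial_jF(\lambda^*)/F(\lambda^*)$. As $x_*\neq0$, $\partial_jF(\lambda^*)\ne0$, and Lemma 3 gives $|\lambda_j^*|=1$. Since every subsequence has such a further subsequence, $|T(x^\nu)|\to1$. So $T$ extends by reflection across the border wherever $x\neq0$, with $|T|=1$ on it.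

**Step 3: extend $T$ at a border point with $x=0$.** Suppose $0\in E$. As $E\subset[0,\infty)$, $0$ is the left endpoint of $E_1$. By (16) it corresponds to the single border point $w_0=-1$ of $C_1$, and there $x=\frac{\beta_1}4\,(w-w_0)^2/w$. As $0\notin S$, $T$ has no finite zero, so $u=\log|T|$ is harmonic for $|w|<1$ near $w_0$. It tends to $0$ at $|w|=1$ off $w_0$, and by (14), with $|Z|$ bounded below near the border,
$$0\ge u\ge\log|x|-\mathrm{const}\ge2\log|w-w_0|-\mathrm{const}.$$
The reflection $u(1/\bar w)=-u(w)$ extends $u$ harmonically to a punctured disc around $w_0$. As $|1/\bar w-w_0|=|w-w_0|/|w|$, we have $|u|=O(\log\frac1{|w-w_0|})$ in the punctured disc. Write there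
$$u=a\log|w-w_0|+\operatorname{Re}\sum_{k\in\mathbb Z}c_k(w-w_0)^k.$$
For $k\ge1$ the $k$-th Fourier coefficient of $u$ on the circle $|w-w_0|=r$ is $\frac12(c_kr^k+\overline{c_{-k}}r^{-k})$, and it is $O(\log\frac1r)$; hence $c_{-k}=0$. So $u=a\log|w-w_0|+{}$(harmonic at $w_0$). Then $0=u(w)+u(1/\bar w)=2a\log|w-w_0|+O(1)$ forces $a=0$. So $u$ is harmonic in a full disc around $w_0$ and vanishes on $|w|=1$ there. With a suitable harmonic conjugate $v$, $T=e^{u+iv}$ extends to this disc with $|T|=1$ on $|w|=1$.

**Step 4: count boundary degrees.** Let $G\in\{Z,T\}$. Then $|G|<1$ in $S$ and $|G|=1$ on the border. At a border point $w_0$ write $G=G(w_0)(1+\alpha(w-w_0)^k+\cdots)$ with $\alpha\ne0$, $k\ge1$. If $k\ge2$, then, as $w-w_0$ ranges over the open half-plane of inward directions, $\alpha(w-w_0)^k$ takes all arguments in an open interval of length $k\pi\ge2\pi$, in particular some for which its real part is positive. So $|G|>1$ somewhere in $S$, a contradiction. Hence $k=1$. The extended $G$ is biholomorphic near $w_0$;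 it maps $|w|<1$ into $|G|<1$, the circle into $\mathbb T$, and, by the reflection formula, $|w|>1$ into $|G|>1$. So $G$ is a homeomorphism of a relative neighborhood of $w_0$ in $\{|w|\le1\}$ onto a relative neighborhood of $G(w_0)$ in $\overline{\mathbb D}$, that is, a local homeomorphism of bordered surfaces.

Therefore $Z|_{C_i}$ and $T|_{C_i}$ are coverings of $\mathbb T$. They preserve orientation when $C_i$ has its boundary orientation: by the Cauchy–Riemann equations the tangential derivative of $\arg G$ is the outward normal derivative of $\log|G|$, which is $\ge0$, and it is not $0$ since $G'\ne0$. Call the degrees $n_i\ge1$ for $Z$ and $N_i\ge1$ for $T$. By the argument principle on $\bar S$, $\sum n_i=n$ and $\sum N_i=N$. With (15),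
$$d\le N\le2.\tag{17}$$

**Lemma 6 (collisions).** If $P\ne P'$ are border points with $Z(P)=Z(P')$ and $T(P)=T(P')$, then $x(P)=x(P')$.

*Proof.* Let $\zeta_*=Z(P)=Z(P')$. All but finitely many $\zeta$ give $q_\zeta$ only simple roots. Since $Z$ is a local homeomorphism of bordered surfaces at $P$ and $P'$, we can choose $\zeta_\nu\to\zeta_*$ in $\mathbb D\setminus\{0\}$ with this property and points $y_\nu\to P$, $y_\nu'\to P'$ in $S$, $y_\nu\ne y'_\nu$, with $Z(y_\nu)=Z(y'_\nu)=\zeta_\nu$. Number the roots so that $y_\nu=x_1^\nu$, $y'_\nu=x_2^\nu$; then $\lambda_1^\nu=T(y_\nu)$, $\lambda_2^\nu=T(y_\nu')$. On a subsequence $\lambda^\nu\to\lambda^*$ with $\lambda_1^*=T(P)=T(P')=\lambda_2^*$. By symmetry of $F$, $\partial_1F(\lambda^*)=\partial_2F(\lambda^*)$, so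
$$x(P)=\lim x_1^\nu=\lambda_1^*\partial_1F(\lambda^*)/\zeta_*=\lambda_2^*\partial_2F(\lambda^*)/\zeta_*=\lim x_2^\nu=x(P').\qquad\square$$

By (17) there are two possible surfaces: the sphere minus two intervals, and the sphere minus one.

## 11. Two intervals are impossible

Let $d=2$ (and any $n\ge3$). Then $N=2$ and $N_1=N_2=1$. By (15), $0\in S$, and the zeros of $T$ are $\infty$ and $0$, both simple. So $E\subset(0,\infty)$.

**Step 1: read off $n_1$ and $N_1$ from a harmonic function.** $S$ is doubly connected with nondegenerate complementary components, so it is conformally equivalent to an annulus $\{1<|v|<R\}$, $R<\infty$, where we may let $|v|\to1$ correspond to $C_1$. Put $u=1-\log|v|/\log R$. Then $u$ is harmonic in $S$, tends to $1$ at $C_1$ and to $0$ at $C_2$, has no critical points, and is smooth up to the border by reflection. Let $g=\log|G|$ with $G\in\{Z,T\}$; it vanishes on the border. Apply Green's formula to $u$ and $g$ on $S$ minus small discs around the zeros of $G$. Since $*dg=d\arg G$, the border contributes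 $\int_{\partial S}u\,{*dg}-g\,{*du}=\int_{C_1}d\arg G$. A small circle around a zero $z_0$ of order $m$ contributes, in the limit, $2\pi m\,u(z_0)$. Hence $2\pi\deg(G|_{C_1})=2\pi\sum m\,u(z_0)$, which reads
$$n_1=n\,u(\infty),\qquad1=N_1=u(\infty)+u(0).$$

**Step 2: show $u(\infty)<u(0)$.** Complex conjugation preserves $E_1$ and $E_2$, so by uniqueness of the Dirichlet problem $u(\bar x)=u(x)$. Let $\Gamma\subset\mathbb R\cup\{\infty\}$ be the open arc in $S$ from $\max E_2$ to the right through $\infty$ and along the negative axis to $\min E_1>0$. By symmetry the normal derivative of $u$ along $\Gamma$ vanishes (at $\infty$ use the coordinate $1/x$). As $u$ has no critical points, the tangential derivative vanishes nowhere. So $u$ increases strictly along $\Gamma$, from $0$ to $1$. On $\Gamma$ the point $\infty$ comes before $0$; hence $u(\infty)<u(0)$.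

**Step 3: force a collision.** By Steps 1 and 2, $u(\infty)<\frac12$, so $n_1<\frac n2$ and $n_1\ne n_2=n-n_1$. As $N_i=1$, $T|_{C_i}:C_i\to\mathbb T$ is an orientation-preserving homeomorphism; let $\rho_i$ be its inverse. The map $\tau\mapsto Z(\rho_1(\tau))/Z(\rho_2(\tau))$ from $\mathbb T$ to $\mathbb T$ has winding number $n_1-n_2\ne0$, so it is onto and takes the value $1$. At such a $\tau$ the points $P_i=\rho_i(\tau)\in C_i$ satisfy $T(P_1)=T(P_2)=\tau$ and $Z(P_1)=Z(P_2)$. Lemma 6 gives $x(P_1)=x(P_2)$. But $x(P_1)\in E_1$, $x(P_2)\in E_2$ and $E_1\cap E_2=\emptyset$, a contradiction.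

## 12. One interval forces $c\le 2\bigl(\frac{n-2}n\bigr)^{(n-2)/2}$

So $d=1$.

**Step 1: make $s$ a global coordinate.** Now $S=\hat{\mathbb C}\setminus E_1$, and (16) gives a conformal map $w:S\to\mathbb D$ with $w(\infty)=0$. The function $Z/w^n$ is holomorphic and has no zeros, since $Z$ vanishes only at $\infty$, to order $n$. Its modulus tends to $1$ at the boundary. By the maximum principle for it and its inverse it is a unimodular constant, so $Z=(\eta w)^n$ with $|\eta|=1$. Near $\infty$, $s^n=Z=(\eta w)^n$ by (13), so $s/(\eta w)$ is there a constant $n$-th root of unity. Changing $\eta$ by this factor, $s=\eta w$. Thus $s$ extends to a conformal map of $S$ onto $\mathbb D$, and $T$ is a holomorphic function of $s\in\mathbb D$ with $|T|<1$ and $T=a_1s+a_2s^2+\cdots$.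

**Step 2: estimate $c$.** By the Schwarz lemma, $T/s=a_1+a_2s+\cdots$ is bounded by $1$ on $\mathbb D$, so $|a_2|\le1-|a_1|^2$ by Schwarz–Pick. Then (9) gives
$$c\le n|a_1|^{n-2}(1-|a_1|^2)\le2\Bigl(\frac{n-2}n\Bigr)^{\frac{n-2}2},\tag{18}$$
because the maximum of $n\,r^{n-2}(1-r^2)$ over $r\in[0,1]$ is attained at $r^2=\frac{n-2}n$.

**Step 3: contradiction for $n\ge4$.** For $y>1$ the function $y\mapsto(y-1)\log(1-\frac1y)$ has derivative $\log(1-\frac1y)+\frac1y<0$. With $y=\frac n2$ this shows that the right side of (18) decreases in $n\ge3$. For $n=4$ it equals $2\cdot\frac12=1$. So $c\le1$ for all $n\ge4$, which contradicts Lemma 4.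

Since $d\in\{1,2\}$, the assumption $\tilde c=c$ is refuted for $n\ge4$. So (5) holds, and $\gamma_{\mathbb G_n}(0;e_{n-1})<\hat\kappa_{\mathbb G_n}(0;e_{n-1})$ by Section 4, Step 3; with (1) this is Theorem 1. $\blacksquare$

The bound (18) is $2/\sqrt3>1$ for $n=3$, which is exactly the value reached by the disc in Section 6. So for $n=3$ Lemma 4 alone does not finish the proof.

## 13. The case $n=3$ and nearby points

**Proof of Theorem 2(a).** Let $n=3$ and suppose $\tilde c=c$. Sections 6–11 and Steps 1 and 2 of Section 12 hold for $n=3$, so $d=1$ and $c\le2/\sqrt3$ by (18). But (6) says $c\ge\frac65$, and $\frac43<\frac{36}{25}$. This contradiction gives $\tilde c<c$, and (3) gives the claim. $\square$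

There is a second proof, which does not use (6) but determines the whole configuration and then applies Lemma 6 to it. It shows the objects $x$, $Z$, $T$ in explicit form.

**Step 1: coordinates.** Suppose $n=3$, $\tilde c=c$, hence $d=1$. By Section 12, Step 1, $s=\eta w$, and by (16) $x=M+r(w+\frac1w)$ with $M\in\mathbb R$ and $r>0$. By (10), $C=\lim sx=\eta r$, so $r=|C|=|a_1|^2/c$. The fiber of $Z=s^3$ through $s$ is $\{s,\omega_3s,\omega_3^2s\}$, over which $w$ and $1/w$ sum to $0$. By Euler's formula with $F(\lambda)=\zeta$, the fiber sum is $3M=\sum_jx_j=\sum_j\lambda_j\partial_jF(\lambda)/\zeta=2$. So $M=\frac23$.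

**Step 2: determine $T$.** By Section 10, $T$ is a finite Blaschke product in $w$, of degree $N\le2$, with $T=0$ at $w=0$. If $N=1$, then $T$ is a constant times $w$, $a_2=0$, and $c=0$ by (9), which is impossible. So $N=2$, and by (15) the second zero $w=a\in\mathbb D$ lies at $x=0\in S$: $a+\frac1a=-\frac Mr$. As $0\in S$ and $E=[M-2r,M+2r]\subset[0,\infty)$, we have $M>2r$, so $a+\frac1a<-2$ and $a\in(-1,0)$. Up to a unimodular factor $T=w\frac{w-a}{1-aw}=-aw+(1-a^2)w^2+\cdots$, hence
$$|a_1|=|a|,\quad|a_2|=1-a^2,\quad c=3|a|(1-a^2),\quad r=\frac{|a|^2}c=\frac{|a|}{3(1-a^2)} .$$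
From $\frac23=M=r\,\frac{1+a^2}{|a|}$ we get $2=\frac{1+a^2}{1-a^2}$, so $a^2=\frac13$.

**Step 3: find a collision.** Let $\tau(w)=\frac{a-w}{1-aw}$, an involution. Up to a unimodular factor $T=-w\,\tau(w)$, so $T\circ\tau=T$. For $|w|=1$, since $a$ is real,
$$\frac{\tau(w)}w=-\frac{1-a\bar w}{1-aw}=-e^{2i\arg(1-a\bar w)},$$
and $\arg(1-a\bar w)$ takes all values in $[-\arcsin|a|,\arcsin|a|]$, because $1-a\bar w$ runs over the circle of center $1$ and radius $|a|$. As $\sin\frac\pi6=\frac12<\frac1{\sqrt3}=|a|$, there is $w\in\mathbb T$ with $\arg(1-a\bar w)=\frac\pi6$. Put $w'=\tau(w)=-e^{i\pi/3}w=e^{4\pi i/3}w\ne w$. Then $w'^3=w^3$, so $Z(w')=Z(w)$, and $T(w')=T(w)$. By Lemma 6, $x(w)=x(w')$, i.e. $\operatorname{Re}w=\operatorname{Re}w'$, so $w'=\bar w$.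

**Step 4: contradiction.** $\tau(w)=\bar w$ means $a-w=\bar w-a$, i.e. $w+\bar w=2a$ and $w=a\pm i\sqrt{1-a^2}$. Then $1-a\bar w=1-a^2\pm ia\sqrt{1-a^2}$, whose argument has absolute value $\arcsin|a|>\frac\pi6$. This contradicts the choice of $w$, so again $\tilde c<c$. $\square$

**Proof of Theorem 2(b).** The purpose of the following lines is to see that both sides of the inequality move in the right direction under small changes. Let $n\ge3$; we have proved $\tilde c<c$. For $z\in\mathbb G_n$ let
$$\tilde c(z)=\max\{|\varphi_{n-1}'(0)|:\varphi\in\mathcal O(\mathbb D,\mathbb G_n),\ \varphi(0)=z\},$$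
where the maximum exists by tautness and is positive because small discs $\zeta\mapsto z+\delta\zeta e_{n-1}$ lie in $\mathbb G_n$. Exactly as in (3), $\hat\kappa_{\mathbb G_n}(z;Y)\ge|Y_{n-1}|/\tilde c(z)$.

Next, $\limsup_{z\to0}\tilde c(z)\le\tilde c(0)=\tilde c$. Indeed, if $z_\nu\to0$ and $\varphi_\nu$ attains $\tilde c(z_\nu)$, then by tautness a subsequence converges to some $\varphi\in\mathcal O(\mathbb D,\mathbb G_n)$ with $\varphi(0)=0$, and $|\varphi_{n-1}'(0)|\le\tilde c$.

Finally, $\gamma_{\mathbb G_n}$ is upper semicontinuous. If $(z_\nu,Y_\nu)\to(z,Y)$ and $f_\nu$ is extremal for $\gamma_{\mathbb G_n}(z_\nu;Y_\nu)$, then by Montel's theorem any subsequence has a further one converging locally uniformly to some $f$ with $f(z)=0$. By the maximum principle $f$ maps into $\mathbb D$, and $|f_\nu'(z_\nu)Y_\nu|\to|f'(z)Y|\le\gamma_{\mathbb G_n}(z;Y)$.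

Choose $m$ with $1/c<m<1/\tilde c$. As $\gamma_{\mathbb G_n}(0;e_{n-1})=1/c$, the last two facts give, for $z$ near $0$ and $Y$ near $e_{n-1}$,
$$\gamma_{\mathbb G_n}(z;Y)<m<\frac{|Y_{n-1}|}{\tilde c(z)}\le\hat\kappa_{\mathbb G_n}(z;Y).\qquad\blacksquare$$
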